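# A division algebra with $\operatorname{GKtr}\ge 7$ inside one with $\operatorname{GKtr}\le 6$

## 1. Growth, Ore domains and the degree $\operatorname{GKtr}$

Throughout, $k$ is a commutative field and all algebras are $k$-algebras. For subspaces $V,W$ of an algebra, $VW$ denotes the span of all products $vw$; also $V^0=k$.

**Definition 1.1 (Gelfand–Kirillov dimension).** For an algebra $A$,
$$\operatorname{GKdim}A=\sup_V\ \limsup_{m\to\infty}\frac{\log\dim_k\big(\sum_{i=0}^mV^i\big)}{\log m},$$
where $V$ runs over the finite dimensional subspaces of $A$.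

Two consequences are immediate. If $B\subset A$ is a subalgebra, then $\operatorname{GKdim}B\le\operatorname{GKdim}A$. If $A$ is generated by a finite dimensional subspace $V$, then the supremum is reached at $V$. Indeed, any finite dimensional $W$ lies in $\sum_{i\le s}V^i$ for some $s$, so $\sum_{i\le m}W^i\subset\sum_{i\le sm}V^i$, and $\log(sm)/\log m\to1$.

**Example 1.2.** In $k[x_1,\dots,x_d]$ take $V=k+kx_1+\dots+kx_d$. Then $\dim V^m=\binom{m+d}{d}$ is a polynomial of degree $d$ in $m$, so $\operatorname{GKdim}=d$. More generally, a commutative domain has Gelfand–Kirillov dimension equal to the transcendence degree of its fraction field (a textbook fact). In the free algebra $k\langle x,y\rangle$ the space $V=kx+ky$ has $\dim V^m=2^m$, so the dimension is $\infty$.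

**Definition 1.3 (Ore domain).** A domain $A$ is *right Ore* if $aA\cap bA\ne0$ for all nonzero $a,b\in A$, *left Ore* if $Aa\cap Ab\neq 0$ for all such $a,b$, and *Ore* if it is both.

An Ore domain $A$ has a division algebra of fractions $Q(A)$, whose elements are all $z^{-1}a$ with $a,z\in A$, $z\ne0$, and finitely many elements of $Q(A)$ have a common left denominator $z$. If $A$ lies in a division algebra $D$, then $Q(A)$ is the division subalgebra of $D$ generated by $A$. Example: every commutative domain is Ore. The free algebra $A=k\langle x,y\rangle$ is not, since $xA\cap yA=0$. The next lemma says that exponential growth is the only obstruction we have to fear.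

**Lemma 1.4.** A domain $A$ of finite Gelfand–Kirillov dimension is left and right Ore.

*Proof.* Suppose $a,b\ne0$ and $aA\cap bA=0$. We show that $a,b$ generate a free algebra, which contradicts finite dimension by Example 1.2. If they do not, take a nonzero noncommutative polynomial of minimal degree vanishing at $(a,b)$ and write the relation as $c+af+bg=0$, where $c\in k$ and $f,g$ denote polynomials evaluated at $(a,b)$.

If $c=0$, then $af=-bg\in aA\cap bA=0$, so both polynomials $f,g$ vanish at $(a,b)$. One of them is a nonzero polynomial of smaller degree, a contradiction. If $c\ne0$, multiply on the right by $a$: we get $a(c+fa)=-bga\in aA\cap bA=0$. Hence $fa=-c$, so $a$ has a left inverse and, $A$ being a domain, is invertible. Then $aA\cap bA=bA\ne0$, a contradiction. The left-hand statement is symmetric. $\square$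

**Definition 1.5 (Gelfand–Kirillov transcendence degree).** For a division algebra $D$,
$$\operatorname{GKtr}D=\sup_V\ \inf_z\ \operatorname{GKdim}k[zV],$$
where $V$ runs over the finite dimensional subspaces of $D$, $z$ over the nonzero elements of $D$, and $k[zV]$ is the subalgebra generated by $zV$.

So an adversary picks $V$, and we answer with a multiplier $z$ that makes $zV$ grow as slowly as possible. The infimum does not decrease when $V$ is enlarged.

**Example 1.6 (fields).** Let $D=K$ be a field. Then $\operatorname{GKtr}K=\operatorname{trdeg}_kK$. With $z=1$ we get $\operatorname{GKdim}k[V]\le\operatorname{trdeg}K$ for every $V$. Conversely, let $x_1,\dots,x_d\in K$ be algebraically independent and $V=k+kx_1+\dots+kx_d$. For any $z\neq 0$ the algebra $k[zV]$ contains $z,zx_1,\dots,zx_d$, so its fraction field contains all $x_i$ and $\operatorname{GKdim}k[zV]\ge d$.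

**Definition 1.7 (skew group algebra).** Let $\Gamma\cong\mathbb Z^r$ act on a field $K\supset k$ by $k$-automorphisms. Then $K*\Gamma=\bigoplus_{g\in\Gamma}Kt_g$ with $t_g\varphi=(g\varphi)t_g$ and $t_gt_h=t_{g+h}$.

It is an iterated skew Laurent extension of a field, hence a left and right Ore domain. Example: $K=k(x)$ and $\Gamma=\mathbb Z$ with $(n\varphi)(x)=\varphi(x-n)$; then $t_1x=(x-1)t_1$.

Order $\Gamma=\mathbb Z^r$ lexicographically. The Malcev–Neumann ring $K((\Gamma))$ consists of the series $\sum\varphi_gt_g$ with well-ordered support and the same multiplication rules; it is a division ring containing $K*\Gamma$, hence it contains $Q(K*\Gamma)$. For $\Gamma=\mathbb Z$ it is the ring of skew Laurent series $\sum_{n\ge n_0}\varphi_nt^n$. Every nonzero series has a term of smallest degree, its *leading term*, and taking leading terms is multiplicative.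

**Lemma 1.8.** Let $W\subset K((\Gamma))$ be a finite dimensional $k$-subspace. For each $g$ let $S_g\subset K$ be a $k$-subspace such that for every $\varphi\in S_g$ the space $W$ contains an element $\varphi t_g+(\text{terms of degree}>g)$. Then $\dim W\ge\sum_g\dim S_g$.

*Proof.* For each $g$ choose linearly independent elements of $S_g$ and, for each of them, an element of $W$ as in the hypothesis. In a nontrivial linear relation between finitely many of the chosen elements of $W$, let $g$ be the smallest degree that occurs. The coefficient of $t_g$ is a nontrivial combination of linearly independent elements of $S_g$, hence nonzero, a contradiction. So all these elements are independent. $\square$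

## 2. Is $\operatorname{GKtr}$ monotone under inclusion?

**Question 2.1.** Is $\operatorname{GKtr}D_1\le\operatorname{GKtr}D_2$ for all division $k$-algebras $D_1\subset D_2$, with $D_1$ a $k$-subalgebra of $D_2$?

The question comes from Amnon Yekutieli and James J. Zhang, "Homological Transcendence Degree", arXiv:math/0412013 (2004). By Example 1.6 the answer is yes for fields.

The sensible first attempt is this. Given $V\subset D_1$, regard $V$ as a subspace of $D_2$ and pick a good multiplier $z\in D_2$. Then $k[zV]$ grows slowly. But $z$ need not lie in $D_1$, and the definition of $\operatorname{GKtr}D_1$ only allows multipliers from $D_1$. For fields this costs nothing, because there $z=1$ is already good enough. In general one needs a way to replace $z$ by a multiplier in $D_1$, and we shall see in Section 5 a pair for which the good multipliers exploit geometry available only over $D_2$. The answer to the question is no.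

**Theorem 2.2.** There are division $\mathbb C$-algebras $D_1\subset D_2$ with $\operatorname{GKtr}D_1\ge7$ and $\operatorname{GKtr}D_2\le6$. Hence $\operatorname{GKtr}D_1\le\operatorname{GKtr}D_2$ fails in general.

Sections 4–12 prove this. Section 13 shows that the values are exactly $7$ and $6$ and realizes $d+1$ inside $d$ for every integer $d\ge6$. Section 14 shows that monotonicity does hold, over any $k$, when $\operatorname{GKtr}D_2<2$.

## 3. One elliptic curve and one translation

We first compute a small case by hand. From here to the end of Section 13, $k=\mathbb C$. Let $E$ be an elliptic curve. For a divisor $Z$ on a smooth variety $M$ put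
$$H^0(M,Z)=\{\varphi\in k(M):\operatorname{div}\varphi+Z\ge0\}\cup\{0\}.$$
On a curve of genus one, $h^0(Z)=\deg Z$ if $\deg Z>0$, and $H^1$ of a line bundle vanishes if its degree is positive, or if it has degree $0$ and is nontrivial. For divisors $A_1,A_2$ on a curve, $\inf$ and $\sup$ are taken coefficientwise.

**Lemma 3.1 (products).** If $Z_1,\dots,Z_m$ are divisors of degree $3$ on $E$, then $\prod_lH^0(E,Z_l)=H^0(E,\sum_lZ_l)$.

*Proof.* By induction on $m$ it suffices that $H^0(N)\otimes H^0(M)\to H^0(NM)$ is onto for line bundles with $\deg M=3$ and $\deg N=3l\ge3$. Suppose $N\not\cong M$. Since $M$ is generated by its sections, two sections of $M$ without common zeros exist, and they give $0\to M^{-1}\to\mathcal O^2\to M\to0$. Tensor with $N$: the cokernel of $H^0(N)^2\to H^0(NM)$ embeds in $H^1(NM^{-1})$. This is $0$, because $NM^{-1}$ has positive degree or is nontrivial of degree $0$. Suppose $N\cong M$. Then $\operatorname{Sym}^2H^0(M)\to H^0(M^2)$ is a map between $6$-dimensional spaces; it is injective because $M$ embeds $E$ as a smooth plane cubic, which lies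 on no conic. $\square$

**Lemma 3.2 (sums).** On a curve of genus one, if $\deg\inf(A_1,A_2)\ge1$, then $H^0(A_1)+H^0(A_2)=H^0(\sup(A_1,A_2))$. Consequently, if $\deg\inf(A_r,A_s)\ge1$ for all $r,s$, then $\sum_rH^0(A_r)=H^0(\sup_rA_r)$ for any finite family.

*Proof.* We have $H^0(A_1)\cap H^0(A_2)=H^0(\inf(A_1,A_2))$ and $A_1+A_2=\inf(A_1,A_2)+\sup(A_1,A_2)$. All four divisors have positive degree, so $h^0=\deg$ for each, and both sides of the claim have dimension $\deg A_1+\deg A_2-\deg\inf(A_1,A_2)$. The left side is contained in the right side, so they agree. The second statement follows by induction, because $\inf(\sup(A_1,\dots,A_r),A_{r+1})\ge\inf(A_1,A_{r+1})$. $\square$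

Let $b\in E$ have infinite order and let $\mathbb Z$ act on $k(E)$ by $(n\varphi)(x)=\varphi(x-nb)$. Write $t=t_1$ and $D=Q(k(E)*\mathbb Z)$. Translating functions translates divisors, so $n\,H^0(E,3[0])=H^0(E,3[nb])$. Put $U=H^0(E,3[0])$, a $3$-dimensional space containing $1$, and $V=U+Ut$.

**Example 3.3.** *$\operatorname{GKtr}D=2$, while $\operatorname{GKdim}k[V]=3$.* This is the multiplier at work, so we do all the computations.

*With $z=1$.* The space $V^m$ is spanned by the words $u_0t^{s_1}u_1t^{s_2}\cdots u_{m-1}t^{s_m}$ with $u_l\in U$ and $s_l\in\{0,1\}$. Put $h_l=s_1+\dots+s_l$. The word equals $\prod_{l=0}^{m-1}(h_lu_l)\,t^{h_m}$: it is a walk with sites $h_0=0,h_1,\dots,h_{m-1}$ that picks up a function at each site. By Lemma 3.1 the words with a given walk span $H^0(E,3\sum_l[h_lb])\,t^{h_m}$. Consider the walks with $h_m=j\ge 1$. They visit each of the sites $0,\dots,j-1$ at least once, so any two of the divisors have an $\inf$ of degree at least $3j\ge1$. The largest possible number of visits is $m-j+1$ at each site $i<j$, and $m-j$ at the site $j$. By Lemma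 3.2 the coefficients at $t^j$ form a space of dimension $3j(m-j+1)+3(m-j)$; for $j=0$ the formula gives the right value $3m$. Summing over $0\le j\le m$,
$$\dim V^m=3\binom{m+2}{3}+\frac{3m(m+1)}2 .$$
(For $m=2$: $6+9+6=21$.) Since $1\in V$, this is also $\dim\sum_{i\le m}V^i$, and $\operatorname{GKdim}k[V]=3$.

*With $z=t$.* Now $zV=H^0(E,3[b])t+H^0(E,3[b])t^2$. Every step of a walk is $1$ or $2$, so no site is visited twice, and all coefficients in $(zV)^i$ with $i\le m$ lie in the single space $H^0(E,3\sum_{i=1}^{2m}[ib])$ of dimension $6m$. There are at most $2m+1$ degrees, so $\operatorname{GKdim}k[zV]\le2$.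

*No $z$ does better.* Let $z\ne0$ have leading term $ft^\gamma$. The leading term of $zut^s$ is $f\gamma(u)t^{\gamma+s}$. For each $0\le j\le m$ choose a word with $s_1+\dots+s_m=j$; the leading coefficients of the words of this shape span a product of $m$ spaces, each of which is a nonzero function times a space $H^0(E,3[\mathrm{pt}])$, so by Lemma 3.1 they span a space of dimension $3m$. By Lemma 1.8, $\dim(zV)^m\ge3m(m+1)$.

*No $V$ is worse.* Let $Z_n=3\sum_{l=0}^{n-1}[lb]$ and $A=\bigoplus_{n\ge0}H^0(E,Z_n)t^n$. Since $Z_{p+q}$ is $Z_p$ plus the translate of $Z_q$ by $pb$, $A$ is an algebra. A finite dimensional subspace lies in degrees at most $r$ for some $r\ge 1$; its powers of exponent at most $m$ lie in degrees at most $rm$, where $A$ has dimension at most $(rm+1)(3rm+1)$. So $\operatorname{GKdim}A\le2$ and $A$ is Ore by Lemma 1.4. The algebra $Q(A)$ contains $t$ and $U=(Ut)t^{-1}$, and $U$ generates $k(E)$, so $Q(A)=D$. Given any $V'$, a common denominator $z$ with $zV'\subset A$ gives $\operatorname{GKdim}k[zV']\le2$.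

Standing still at a site produces many different pole divisors over the same endpoint, and this extra freedom costs one dimension. A multiplier $z=t$ creates a drift that forbids standing still. The plan is to find a situation where the group is so large, compared with the variety, that walks with the same endpoint keep enough freedom whatever the drift.

## 4. Two division algebras from $E^2$ and $E^3$

Let $E$ be an elliptic curve over $\mathbb C$ with $\operatorname{End}E=\mathbb Z$, and let $b_1,b_2,b_3\in E$ be $\mathbb Z$-linearly independent. Such points exist because $E(\mathbb C)/\mathrm{tors}$ is a $\mathbb Q$-vector space of uncountable dimension. Let $\Gamma=\mathbb Z^3$ with basis $e_1,e_2,e_3$.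

* On $Y=E^3$, $\Gamma$ acts by translations by $\iota_Y(n)=(n_1b_1,\,n_2b_2,\,n_3b_3)$.
* On $X=E^2$, $\Gamma$ acts by translations by $\iota(n)=(n_1b_1+n_3b_3,\ n_2b_2+n_3b_3)$.

The map $\iota$ is injective: $n_1b_1+n_3b_3=0$ forces $n_1=n_3=0$, and then $n_2=0$. For $h\in\Gamma$ and $\varphi\in k(X)$ put $(h\varphi)(x)=\varphi(x-\iota(h))$; for a divisor $Z$ put $hZ=Z+\iota(h)$. Then $\operatorname{div}(h\varphi)=h\operatorname{div}\varphi$ and $hH^0(X,Z)=H^0(X,hZ)$. We use the same conventions on $Y$. Let
$$D_1=Q(k(X)*\Gamma),\qquad D_2=Q(k(Y)*\Gamma).$$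

The surjective homomorphism $\pi:Y\to X$, $(x_1,x_2,x_3)\mapsto(x_1+x_3,\,x_2+x_3)$, satisfies $\pi\iota_Y=\iota$. So $\varphi\mapsto\varphi\circ\pi$ embeds $k(X)$ in $k(Y)$ compatibly with $\Gamma$. Hence $k(X)*\Gamma\subset k(Y)*\Gamma\subset D_2$, and therefore $D_1\subset D_2$.

**Proposition 4.1.** $\operatorname{GKtr}D_2\le6$.

*Proof.* We run the last part of Example 3.3 in three independent variables. Let $Z_{i,r}=3\sum_{l=0}^{r-1}[lb_i]$ on $E$, so $Z_{i,0}=0$, and
$$A=\bigoplus_{n\in\mathbb N^3}A_nt_n,\qquad A_n=\bigotimes_{i=1}^3H^0(E,Z_{i,n_i})\subset k(Y),$$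
the $i$-th factor consisting of functions of $x_i$. Since $Z_{i,p+q}$ is $Z_{i,p}$ plus the translate of $Z_{i,q}$ by $pb_i$, we have $A_n\cdot n(A_{n'})\subset A_{n+n'}$, so $A$ is a subalgebra of $k(Y)*\Gamma$. A finite dimensional subspace lies in $\bigoplus_{n\in[0,r]^3}A_nt_n$ for some $r\ge1$. Its powers of exponent at most $m$ lie in $\bigoplus_{n\in[0,rm]^3}A_nt_n$, of dimension at most $(rm+1)^3(3rm+1)^3$. So $\operatorname{GKdim}A\le6$, and $A$ is Ore by Lemma 1.4.

Inside $D_2$, the algebra $Q(A)$ contains each $t_{e_i}$, because $1\in A_{e_i}$. It contains $H^0(E,3[0])$ in the $i$-th variable, because $\varphi=(\varphi t_{e_i})t_{e_i}^{-1}$. These functions generate the field $k(Y)$, so $Q(A)=D_2$. Given a finite dimensional $V\subset D_2$, choose $0\ne z\in A$ with $zV\subset A$; then $\operatorname{GKdim}k[zV]\le\operatorname{GKdim} A\le 6$. $\square$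

## 5. Curves in $E^2$ and their stabilizers

We recall what is needed about divisors on the abelian surface $X$.

* (F1) If $M$ is ample, then $h^0(M)=M^2/2$ and $H^1(\mathcal O(M))=0$ (Mumford, *Abelian Varieties*, §16).
* (F2) Ampleness depends only on the numerical class (Nakai–Moishezon). Sums of ample divisors are ample, $M\cdot C>0$ for $M$ ample and $C$ a curve, and $\ell M-C$ is ample for large $\ell$.
* (F3) Translates of a divisor are numerically equivalent to it (written $\equiv$).
* (F4) $C\cdot C'\ge0$ for all irreducible curves $C,C'$: translate one of them so that they differ.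
* (F5) (Künneth) $H^0(X,Z\times E+E\times Z')=H^0(E,Z)\otimes H^0(E,Z')$.

Let $\Theta=\{0\}\times E+E\times\{0\}$ and $\Lambda=3\Theta$; both are ample. As an example, the two components of $\Theta$ have self-intersection $0$ and meet in one point, so $\Theta^2=2$, $\Lambda^2=18$ and $h^0(\Lambda)=9=3\cdot3$, in agreement with (F5). Put $F_1=E\times\{0\}$.

**Definition 5.1.** An irreducible curve $C\subset X$ is *elliptic* if it is a translate of a one-dimensional abelian subvariety. For any irreducible curve $C$, let $\Gamma_C=\{h\in\Gamma:hC=C\}$.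

**Example 5.2.** The curve $\{0\}\times E$ is elliptic, and $\iota(n)\in\{0\}\times E$ means $n_1=n_3=0$; so its stabilizer is $\mathbb Ze_2$. The diagonal has stabilizer $\mathbb Ze_3$, and $\{(t,2t)\}$ has stabilizer $0$ (the next lemma contains these computations). An elliptic curve $C$ has $C^2=0$, since it is disjoint from some translate. A smooth irreducible member of the very ample system $|\Lambda|$ has self-intersection $18$, so it is not elliptic.

**Lemma 5.3.**
(i) If $C$ is not elliptic, then $\Gamma_C=0$.
(ii) If $C$ is elliptic, then $\Gamma_C\in\{0,\mathbb Ze_1,\mathbb Ze_2,\mathbb Ze_3\}$.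
(iii) If $C$ is not elliptic and $\xi\in X$, then $\#\{n\in\mathbb Z:\xi-n\iota(e_1)\in C\}\le C\cdot F_1$.

*Proof.* (i) Let $0\ne h\in\Gamma_C$. Then $\iota(h)$ has infinite order, so the closed subgroup of $X$ stabilizing $C$ is infinite. Its dimension is at most $1$, since $C\ne X$. So its identity component $F$ is a one-dimensional abelian subvariety with $C+F=C$, and $C$ is a translate of $F$.

(ii) Let $C$ be a translate of $F$. Some projection $F\to E$ is nonzero, hence an isogeny, so there is an isogeny $E\to F$. Composed with $F\subset E^2$ it has the form $t\mapsto(pt,qt)$ with integers $p,q$, because $\operatorname{End}E=\mathbb Z$. Multiplication by an integer $g\neq 0$ is onto on $E$, so we may divide by the greatest common divisor: $F=\{(pt,qt):t\in E\}$ with $p,q$ coprime. The stabilizer of $C$ in $X$ is $F$, so $\Gamma_C=\iota^{-1}(F)$. If $\iota(n)\in F$, then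
$$q(n_1b_1+n_3b_3)-p(n_2b_2+n_3b_3)=0,\quad\text{so}\quad qn_1=pn_2=(q-p)n_3=0 .$$
At most one of $q,p,q-p$ vanishes. If none does, $\Gamma_C=0$. If $q=0$, $p=0$ or $q=p$, then $n$ lies in $\mathbb Ze_1$, $\mathbb Ze_2$, $\mathbb Ze_3$ respectively; and $\iota(e_1)=(b_1,0)$, $\iota(e_2)=(0,b_2)$, $\iota(e_3)=(b_3,b_3)$ respectively lies in $F$. So $\Gamma_C$ is $\mathbb Ze_1,\mathbb Ze_2,\mathbb Ze_3$ respectively.

(iii) The points $\xi-n\iota(e_1)$ are distinct points of the curve $\xi+F_1$, which is elliptic and so different from $C$. It meets $C$ in at most $C\cdot F_1$ points. $\square$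

We can now say where the attempt of Section 2 breaks for our pair. Let $V=\sum_sUt_s\subset D_1$ be a finite sum with $U=H^0(X,\Lambda)$. A good multiplier in $D_2$ can be built from $\varphi\in k(Y)$ such that $\varphi U$ has poles only on the coordinate surfaces $\{x_i=0\}$ of $E^3$ (such $\varphi$ exist, since the sum of these three surfaces is ample). The stabilizer of $\{x_i=0\}$ in $\Gamma$ is $\bigoplus_{\alpha\ne i}\mathbb Ze_\alpha$, of rank $2$. So the translates of $\{x_i=0\}$ by a box of side $m$ in $\Gamma$ are only about $m$ surfaces, and this is what keeps the numbers $Z_{i,n}$ of Proposition 4.1 linear in $n$. A multiplier in $D_1$ must put the poles on curves in $X$, and by Lemma 5.3 every curve in $X$ has a stabilizer of rank at most $1$: its translates by a box of side $m$ are at least of the order of $m^2$ curves. This does not prove anything yet, but it suggests that $D_1$ grows faster, and we now show that it does.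

## 6. From words in $zV$ to walks in $\mathbb Z^3$

Let $U=H^0(X,\Lambda)$, $T_0=\{-2,\dots,2\}^3\subset\Gamma$ and
$$V=\bigoplus_{s\in T_0}Ut_s\subset D_1 .$$
We have to show that $\operatorname{GKdim}k[zV]\ge7$ for every $0\ne z\in D_1$. Fix $z$, with leading term $ft_\gamma$ in $k(X)((\Gamma))$, where $f\neq 0$.

**Step 6.1 (only the leading term of $z$ matters).** The purpose is to bound $\dim(zV)^m$ below by spaces of functions on $X$. The leading term of $zut_s$ is $f\gamma(u)t_{\gamma+s}$. Put
$$U'=f\gamma(U)=H^0(X,D),\qquad D=\gamma\Lambda-\operatorname{div}f\equiv\Lambda .$$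
Take a product of $m$ elements of the form $zut_s$ with steps $g_l=\gamma+s_l$, and put $h_l=g_1+\dots+g_l$, $h_0=0$. Its leading term lies in $\prod_{l=0}^{m-1}h_l(U')\,t_{h_m}$, and the leading terms of all products with these steps span this space. A sum of products with the same endpoint $h_m=g$ has no terms of degree below $g$, and its coefficient at $t_g$ is the sum of the leading coefficients. So Lemma 1.8 gives
$$\dim(zV)^m\ \ge\ \sum_g\dim S_g,\qquad S_g=\sum_pP_p,\qquad P_p=\prod_{l=0}^{m-1}h_l(U'),\tag{1}$$
where $p$ runs over the sequences $0=h_0,h_1,\dots,h_m=g$ with $h_l-h_{l-1}\in\gamma+T_0$. The elements $h_0,\dots,h_{m-1}$ are the *sites* of $p$.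

**Step 6.2 (one sequence gives a full space of sections).** Each $h_l(U')$ equals $h_l(f)\cdot\big(H^0(E,3[x_l])\otimes H^0(E,3[y_l])\big)$ for some $x_l,y_l\in E$. Multiplying over $l$, using Lemma 3.1 in each variable and then (F5), we get
$$P_p=H^0(X,D_p),\qquad D_p=\sum_{l=0}^{m-1}h_lD\equiv m\Lambda .\tag{2}$$

By (F1) a single sequence contributes $\dim P_p=(m\Lambda)^2/2=9m^2$, and there are of the order of $m^3$ endpoints $g$. Using one sequence per endpoint thus gives growth exponent $5$ only. We must gain two more powers of $m$ by summing over sequences with the same endpoint.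

**Step 6.3 (normalizing the drift).** We single out a fixed step $\sigma$ with positive coordinates around which we can still move freely. Choose $t_0\in\{-1,0,1\}^3$ so that $\sigma=\gamma+t_0$ has all $\sigma_i\ne0$. Then $\sigma+\{-1,0,1\}^3\subset\gamma+T_0$. Replace $e_i$ by $-e_i$ and, at the same time, $b_i$ by $-b_i$ for those $i$ with $\sigma_i<0$. The formulas for $\iota$ and Lemma 5.3 keep their form, and $T_0$ and $\{-1,0,1\}^3$ are preserved. The spaces $S_g$ do not change, since they are determined by $D$, $\gamma$ and $T_0$ (the ordering of $\Gamma$ is no longer used). So we may assume $\sigma_i\ge1$ for all $i$.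

**Definition 6.4.** A *walk* of length $m$ is a sequence $a_0=0,a_1,\dots,a_m\in\mathbb Z^3$ with $a_l-a_{l-1}\in\{-1,0,1\}^3$. Its *sites* are $h_l=l\sigma+a_l$ for $0\le l\le m-1$, and its *endpoint* is $h_m=m\sigma+a_m$.

For example, the walk with all $a_l=0$ has the sites $0,\sigma,2\sigma,\dots$: in the moving frame it stands still, but its sites never repeat. Every walk gives an admissible sequence $p$ in (1), since $h_l-h_{l-1}\in\sigma+\{-1,0,1\}^3$. Let $S_b$ be the sum of the spaces $H^0(X,D_p)$ over the walks with $a_m=b$. Then $S_b\subset S_{m\sigma+b}$.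

**Proposition 6.5.** There are $c>0$ and $\ell\in\mathbb N$, depending only on $(f,\gamma)$ and choices made from it, such that for all large $n$, with $m=\ell n$, one has $\dim S_b\ge cn^4$ for at least $n^3$ values of $b$.

This suffices: by (1), $\dim(zV)^{\ell n}\ge cn^7$ for all large $n$, so $\operatorname{GKdim}k[zV]\ge7$. The rest of the proof of Theorem 2.2 is the proof of Proposition 6.5.

## 7. The divisor $D$ modulo the drift

The multiplier can hide poles. If $f$ is multiplied by a factor $\psi^{-1}\cdot\sigma(\psi)$ with $G=\operatorname{div}\psi$, then $D$ changes by $G-\sigma G$. Along a straight stretch of sites $0,\sigma,\dots,(n-1)\sigma$ this change telescopes to $G-n\sigma G$. So single coefficients of $D$ are not meaningful; sums along $\sigma$ are. Here is the bookkeeping.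

**Step 7.1 (orbits).** For each $\Gamma$-orbit $O$ of irreducible curves on $X$ fix $C^O\in O$ and put $\Gamma_O=\Gamma_{C^O}$. The curves $uC^O$, $u\in\Gamma/\Gamma_O$, are well defined and distinct. Write
$$D=\sum_O\sum_{u\in\Gamma/\Gamma_O}d_O(u)\,uC^O,\qquad\bar d_O=\sum_ud_O(u),$$
with finitely many $d_O(u)\ne0$. Choose $R\ge1$ such that the supports of all $d_O$ lie in the images of $[-R,R]^3$. By (F3), $\Lambda\equiv D\equiv\sum_O\bar d_OC^O$. Since $\Lambda\cdot\Theta=6>0$ and $C^O\cdot\Theta\ge0$, we conclude that some $\bar d_O>0$.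

For a chosen orbit $O$ with $\bar d_O>0$ write $C=C^O$, $\bar\Gamma=\Gamma/\Gamma_C$, $d=d_O$ and $C_q=qC$ for $q\in\bar\Gamma$; bars denote images in $\bar\Gamma$. The coefficient of $C_q$ in $hD$ is $d(q-\bar h)$, so
$$\text{the coefficient of }C_q\text{ in }D_p\text{ is }\ \sum_{l=0}^{m-1}d(q-\bar h_l).\tag{3}$$

**Step 7.2 (summing along the drift).** By Lemma 5.3, $\Gamma_C\subset\mathbb Ze_j$ for some $j$, and all $\sigma_i\ne0$, so $\bar\sigma$ has infinite order in $\bar\Gamma$. Put
$$\hat d(q)=\sum_{l\in\mathbb Z}d(q-l\bar\sigma),$$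
a finite sum. It is constant on cosets of $\langle\bar\sigma\rangle$, and the sum of its values over the cosets is $\bar d_O>0$. So $\hat d\ge1$ on some coset, and this coset meets the support of $d$. Hence there is
$$q^*\in\operatorname{supp}d\subset\text{image of }[-R,R]^3\quad\text{with}\quad\hat d(q^*)\ge1 .$$

**Step 7.3 (forms that do not see the drift).** Put $|\sigma|=\max_i\sigma_i$, $R_0=4|\sigma|R$ and $K=R_0+1$. A form $\kappa(x)=\sigma_\alpha x_\beta-\sigma_\beta x_\alpha$ kills $\sigma$ and satisfies $|\kappa(u)|\le2|\sigma|R$ on $[-R,R]^3$. Such forms measure how far apart two sites are, independently of the times at which they are visited.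

We distinguish two cases: Case A, some non-elliptic orbit has $\bar d_O>0$; Case B, every orbit with $\bar d_O>0$ is elliptic. Both occur. For $f=1$ we have $D=\gamma\Lambda$, whose components are elliptic, and we are in Case B. If $C$ is a smooth irreducible member of $|\gamma\Lambda|$ and $\operatorname{div}f=\gamma\Lambda-C$, then $D=C$ is non-elliptic by Example 5.2, and we are in Case A.

## 8. Case A: non-elliptic poles and stays at $n^2$ places

Choose a non-elliptic orbit with $\bar d_O>0$. Then $\Gamma_C=0$ and $\bar\Gamma=\Gamma$. The strategy is to let the walk stay for a long time at a place $w$ of a two-parameter grid. Staying at $w$ creates poles along about $n$ curves $C_q$ that the other walks do not have; each of these curves contributes about $n$ new dimensions. This gives $n^2\cdot n\cdot n=n^4$.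

Choose $\ell\ge8$ with $\ell\Lambda-C$ ample and let $m=\ell n$. Let $b$ satisfy $|b_1|\le n$, $-n\le b_2\le0$, $0\le b_3\le n$; these are at least $n^3$ values. Fix $b$.

**Step 8.1 (the walks).** For $w=(w_1,w_2,0)$ with $w_1,w_2\in K\mathbb Z\cap[K,n]$ put $l_w=w_1+w_2$ and let $p_w$ be the walk with the following stages:

1. from $0$ along $e_1$ to $(w_1,0,0)$;
2. along $e_2$ to $w$;
3. stay, so that $a_l=w$ for exactly the $n$ times $l_w\le l\le l_w+n-1$;
4. back along $-e_2$ to $(w_1,0,0)$;
5. back to $0$;
6. idle at $0$;
7. move coordinatewise and monotonically to $b$.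

Stages 1, 2, 4, 5 need at most $4n$ steps, stage 3 needs $n-1$, stage 7 at most $3n$; the total is at most $8n\le m$, and idling makes it exactly $m$. For $n>4R$ let
$$Q_w=\{q^*+w+l'\sigma:\ l_w+2R\le l'\le l_w+n-1-2R\},\qquad N'=\#Q_w=n-4R .$$

**Step 8.2 (which curves are poles of which walks).** We claim:

(1) for $q\in Q_w$, the coefficient of $C_q$ in $D_{p_w}$ is $\hat d(q^*)\ge1$;
(2) for $q\in Q_w$, the coefficient of $C_q$ in $D_{p_v}$ is $0$ unless $v_1=w_1$ and $w_2\le v_2$.

Let $q=q^*+w+l'\sigma\in Q_w$ and suppose $d(q-h_l)\ne0$ for a site $h_l=l\sigma+a_l$ of $p_v$. Then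
$$q-h_l=q^*+(w-a_l)+(l'-l)\sigma\in[-R,R]^3 .$$
Apply $\kappa_i(x)=\sigma_3x_i-\sigma_ix_3$ for $i=1,2$. Since $q^*$ and $q-h_l$ both lie in $[-R,R]^3$, we get $|\kappa_i(w-a_l)|\le R_0$.

In stages 1, 5, 6 we have $a_l=(x_1,0,0)$, so $\kappa_2(w-a_l)=\sigma_3w_2\ge K>R_0$, which is impossible. In stage 7 the second coordinate of $a_l$ is $\le0$ and the third is $\ge0$, so $\kappa_2(a_l)\le0$ and $\kappa_2(w-a_l)\ge\sigma_3w_2\ge K>R_0$, again impossible. So we are in stages 2–4 and $a_l=(v_1,x_2,0)$ with $0\le x_2\le v_2$. Then $\sigma_3|w_1-v_1|\le R_0$ and $\sigma_3(w_2-x_2)\le R_0$, so $|w_1-v_1|<K$ and $w_2\le x_2+R_0<v_2+K$. As all these numbers are multiples of $K$ (except $x_2$, which we have eliminated), $w_1=v_1$ and $w_2\le v_2$. This proves (2).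

Now let $v=w$. The first coordinates of $w$ and $a_l$ agree, so the first coordinate of $q-h_l$ is $q_1^*+(l'-l)\sigma_1$. Both this number and $q^*_1$ lie in $[-R,R]$, so $|l'-l|\le2R$. By the definition of $Q_w$, $l_w\le l\le l_w+n-1$, and hence $a_l=w$. So the nonzero terms in (3) are the nonzero terms $d(q^*+(l'-l)\sigma)$ with $l$ in stage 3. Conversely, in the full sum $\hat d(q^*)=\sum_{l\in\mathbb Z}d(q^*+(l'-l)\sigma)$ every nonzero term has $|l'-l|\le2R$ by the same comparison of first coordinates, so it occurs in stage 3. This proves (1).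

**Step 8.3 (each walk adds $c'n^2$ dimensions).** Order the $w$'s by increasing $w_2$, ties arbitrarily. Fix $w$ and let $T$ be the sum of the $H^0(X,D_{p_v})$ over the $v$ preceding $w$. For such $v$ we have $v\ne w$ and $v_2\le w_2$, so by (2) the divisor $D_{p_v}$ has coefficient $0$ at $C_q$ for all $q\in Q_w$. Hence elements of $T$ have no pole along these $C_q$. By (1) the coefficients of $D_{p_w}$ there are at least $1$, so
$$H^0(X,D_{p_w})\cap T\subset H^0\Big(X,\,D_{p_w}-\sum_{q\in Q_w}C_q\Big).$$
Numerically,
$$D_{p_w}-\sum_{q\in Q_w}C_q\equiv m\Lambda-N'C=(n-N')\ell\Lambda+N'(\ell\Lambda-C),\tag{4}$$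
which is ample since $n-N'=4R>0$. By (F1), adding $H^0(X,D_{p_w})$ to $T$ increases the dimension by at least
$$\tfrac12\big[(m\Lambda)^2-(m\Lambda-N'C)^2\big]=\tfrac{N'}2\big[m\Lambda\cdot C+(m\Lambda-N'C)\cdot C\big]\ge\tfrac{N'm}2\,\Lambda\cdot C\ge c'n^2$$
for large $n$, with $c'=\ell(\Lambda\cdot C)/4>0$. There are $\lfloor n/K\rfloor^2$ choices of $w$, so $\dim S_b\ge cn^4$ with some $c>0$. This proves Proposition 6.5 in Case A.

## 9. Case B: elliptic poles and a second family of walks

Now every orbit with $\bar d_O>0$ is elliptic. Fix one, choose $j$ with $\Gamma_C\subset\mathbb Ze_j$, and let $\{i,i',j\}=\{1,2,3\}$.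

Let us see what Section 8 yields here. Suppose $\Gamma_C=\mathbb Ze_j$. The poles now live on $\bar\Gamma\cong\mathbb Z^2$, and modulo the drift only one direction is left, so stays can be separated at only about $n$ places. Each place again yields about $n$ curves, and since $C^2=0$ each curve contributes $m\,\Lambda\cdot C$, of the order of $n$. The total is $n\cdot n\cdot n=n^3$ per endpoint, hence growth exponent $6$, which is exactly what $D_2$ has. We need one more factor $n$. It will come from the functions that appear on each curve $C_q$: for one walk their restrictions form a space of dimension about $n$, but after the stay the walk can wander around in many ways, and the restrictions to the fixed curve $C_q$ then add up to a space of dimension about $n^2$.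

The form $\kappa(x)=\sigma_{i'}x_i-\sigma_ix_{i'}$ and the $i$- and $i'$-coordinates are defined on $\bar\Gamma$. Put
$$\lambda=\Lambda\cdot C>0,\qquad\beta=\sum_{O'}\sum_u|d_{O'}(u)|\,C^{O'}\cdot C .$$
Choose an integer $A\ge1$ with $\lambda A\ge4\beta$, and then $\ell\ge A+10$ with $\ell\Lambda-C$ ample and
$$(\ell-A-2)\lambda>2\beta(A+2).\tag{5}$$
Let $m=\ell n$ and $m''=(A+2)n$. Let $b$ satisfy $-n\le b_i\le0$, $0\le b_{i'}\le n$, $|b_j|\le n$; these are at least $n^3$ values. Fix $b$.

**Step 9.1 (the walks).** For $w\in K\mathbb Z\cap[K,n]$ and $\omega\in[1,n]^3$ let $p_{w,\omega}$ be the walk with the following stages, where $a^0=-ne_i$: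

1. from $0$ along $e_i$ to $we_i$;
2. stay, so that $a_l=we_i$ exactly for $w\le l\le w+n-1$;
3. back to $0$;
4. along $-e_i$ to $a^0$;
5. the *block*, $m''$ consecutive sites of which the first is $a^0$: the $n$ sites given by $a^0+(\min(t,\omega_\alpha))_\alpha$ for $t=0,\dots,n-1$; then $An$ sites given by $a^0+\omega$; then the $n$ sites given by $a^0+(\min(n-t,\omega_\alpha))_\alpha$ for $t=1,\dots,n$, the last being $a^0$;
6. back to $0$;
7. idle at $0$;
8. coordinatewise and monotonically to $b$.

All steps lie in $\{-1,0,1\}^3$; note that $\min(n-1,\omega_\alpha)$ and $\omega_\alpha$ differ by at most $1$. The non-idle stages need at most $4n+(A+2)n+n+3n=(A+10)n\le m$ steps, so idling makes the length $m$. The block starts at time $2w+2n-1$, and the times and sites outside the block do not depend on $\omega$.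

**Step 9.2 (the sign of $\kappa$ after the stay).** In stages 4–8 we have $\kappa(a_l)\le0$. In stages 4, 6, 7, 8 the $i$-coordinate of $a_l$ is $\le0$ and the $i'$-coordinate is $\ge0$. In the block, $a_l=a^0+y$ with $y\in[0,n]^3$, and $\kappa(a_l)=\sigma_{i'}(-n+y_i)-\sigma_iy_{i'}\le0$. This is why the walk first retreats to $a^0$.

For $n>4R$ let
$$Q_w=\{q^*+w\bar e_i+l'\bar\sigma:\ w+2R\le l'\le w+n-1-2R\}\subset\bar\Gamma,$$
a set of $N'=n-4R$ elements, since $\bar\sigma$ has infinite order.

**Step 9.3 (which curves are poles of which walks).** We claim: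

(1) for $q\in Q_w$: $d(q-\bar h_l)=0$ for all sites in stages 4–8, in particular in the block, of every $p_{v,\omega}$; and the coefficient of $C_q$ in $D_{p_{w,\omega}}$ is $\mu:=\hat d(q^*)\ge1$;
(2) if $v<w$ and $q\in Q_w$, the coefficient of $C_q$ in $D_{p_{v,\omega}}$ is $0$.

Let $q=q^*+w\bar e_i+l'\bar\sigma\in Q_w$ and let $d(q-\bar h_l)\ne0$ for a site of $p_{v,\omega}$. Both $q^*$ and $q-\bar h_l=q^*+w\bar e_i-\bar a_l+(l'-l)\bar\sigma$ lie in the image of $[-R,R]^3$, so applying $\kappa$ gives $|\sigma_{i'}w-\kappa(a_l)|\le R_0$. In stages 4–8, Step 9.2 gives $\sigma_{i'}w-\kappa(a_l)\ge w\ge K>R_0$, which is impossible. In stages 1–3, $a_l=xe_i$ with $0\le x\le v$, and $\sigma_{i'}|w-x|\le R_0$, so $w\le x+R_0<v+K$; since $v,w\in K\mathbb Z$, $w\le v$. This proves (2) and the first part of (1).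

Let $v=w$. The $i'$-coordinate of $q-\bar h_l$ is $q^*_{i'}+(l'-l)\sigma_{i'}$, so $|l'-l|\le2R$. Hence $l$ is in stage 2 and $a_l=we_i$. All nonzero terms of $\sum_{l\in\mathbb Z}d(q^*+(l'-l)\bar\sigma)=\hat d(q^*)$ also have $|l'-l|\le2R$, so all of them occur in stage 2. By (3) the coefficient is $\hat d(q^*)$.

## 10. Restricting to the curves $C_q$

**Step 10.1 (a restriction map that separates different $w$).** Put $S_w=\sum_\omega H^0(X,D_{p_{w,\omega}})\subset S_b$. For $q\in Q_w$ choose $\theta_q\in k(X)$ with order exactly $\mu$ along $C_q$. By (1) of Step 9.3, elements of $S_w$ have a pole of order at most $\mu$ along $C_q$, so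
$$\Phi(s)=\big((\theta_qs)|_{C_q}\big)_{q\in Q_w}\in\bigoplus_{q\in Q_w}k(C_q)$$
is well defined on $S_w$. By (2), elements of $\sum_{v<w}S_v$ have no pole along $C_q$; as $\mu\ge1$, $S_w\cap\sum_{v<w}S_v\subset\ker\Phi$. So adding $S_w$ to $\sum_{v<w}S_v$ increases the dimension by at least $\dim\Phi(S_w)$. Therefore
$$\dim S_b\ \ge\ \sum_w\dim\Phi(S_w).\tag{6}$$

**Step 10.2 (computing $\Phi(S_w)$).** The curves $C_q$, $q\in Q_w$, are distinct translates of one abelian subvariety, hence smooth of genus one and pairwise disjoint. Let $p=p_{w,\omega}$. As in (4), $D_p-\sum_{q\in Q_w}C_q\equiv m\Lambda-N'C$ is ample, so $H^1$ of its line bundle vanishes by (F1). From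
$$0\to\mathcal O\Big(D_p-\sum_{q\in Q_w} C_q\Big)\to\mathcal O(D_p)\to\bigoplus_{q\in Q_w}\mathcal O(D_p)|_{C_q}\to0$$
we see that $H^0(X,\mathcal O(D_p))\to\bigoplus_qH^0(C_q,\mathcal O(D_p)|_{C_q})$ is onto. The divisor $D_p-\operatorname{div}\theta_q$ does not contain $C_q$, since both terms have coefficient $\mu$ there. Multiplication by $\theta_q$ identifies $\mathcal O(D_p)|_{C_q}$ with $\mathcal O_{C_q}(\Delta_{\omega,q})$, where $\Delta_{\omega,q}=(D_p-\operatorname{div}\theta_q)|_{C_q}$. So $\Phi(H^0(X,D_p))=\bigoplus_qH^0(C_q,\Delta_{\omega,q})$. Summing over $\omega$,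
$$\Phi(S_w)=\bigoplus_{q\in Q_w}\Sigma_q,\qquad\Sigma_q=\sum_\omega H^0(C_q,\Delta_{\omega,q}).\tag{7}$$

**Step 10.3 (sums become suprema).** Fix $w$ and $q\in Q_w$. We reduce $\dim\Sigma_q$ to the degree of a supremum of divisors on $C_q$. Write
$$\Delta_{\omega,q}=\Delta_0+\delta_\omega,\qquad\delta_\omega=\sum_{l\in\text{block}}(h_lD)|_{C_q}.$$
This makes sense because $C_q$ is not a component of $h_lD$ for $l$ in the block, by (1) of Step 9.3. The divisor $\Delta_0$ does not depend on $\omega$, since the rest of the walk does not. The degrees are $\deg\Delta_{\omega,q}=m\lambda$, $\deg\delta_\omega=m''\lambda$ and $\deg\Delta_0=(m-m'')\lambda$. For $l$ in the block, $(h_lD)|_{C_q}$ is a difference of two effective divisors whose degrees add up to at most $\beta$, because a translate of $C^{O'}$ different from $C_q$ meets $C_q$ in a divisor of degree $C^{O'}\cdot C$. So $\delta_\omega$ is a difference of effective divisors whose degrees add up to at most $\beta m''$, and for all $\omega,\omega'$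
$$\deg\inf(\Delta_{\omega,q},\Delta_{\omega',q})\ge(m-m'')\lambda-2\beta m''=n\big[(\ell-A-2)\lambda-2\beta(A+2)\big]>0$$
by (5). Lemma 3.2 gives $\Sigma_q=H^0(C_q,\Delta_0+\sup_\omega\delta_\omega)$, and so
$$\dim\Sigma_q=(m-m'')\lambda+\deg\sup_\omega\delta_\omega\ \ge\ \deg\sup_\omega\delta_\omega .\tag{8}$$

## 11. The supremum has degree of order $n^2$

Fix $w$ and $q\in Q_w$. We bound the supremum below through the average over $\omega$: if the average is spread thinly over many points with positive values, then at each of these points some $\delta_\omega$ has a positive integer coefficient. Let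
$$\eta=n^{-3}\sum_{\omega\in[1,n]^3}\delta_\omega=\sum_{\xi\in C_q}\eta_\xi\,\xi .$$

**Step 11.1 (from the average to the supremum).** We have $\deg\eta=\lambda m''$ and $\sum_\xi|\eta_\xi|\le\beta m''$. The coefficient of $\sup_\omega\delta_\omega$ at $\xi$ is an integer which is at least $\eta_\xi$; so it is at least $1$ when $\eta_\xi>0$. Hence
$$\deg\sup_\omega\delta_\omega\ \ge\ \#\{\xi:\eta_\xi>0\}-\sum_{\eta_\xi\le0}|\eta_\xi|\ \ge\ \#\{\xi:\eta_\xi>0\}-\beta m''.\tag{9}$$
Since $\beta m''$ is only linear in $n$, it remains to show that at least a constant times $n^2$ points have $\eta_\xi>0$.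

**Step 11.2 (the mass that must be placed).** Write $\eta=\eta^{\rm acc}+\eta^{\rm main}$, where $\eta^{\rm main}$ comes from the $An$ sites given by $a^0+\omega$ and $\eta^{\rm acc}$ from the other $2n$ sites of the block. Then $\sum_\xi|\eta_\xi^{\rm acc}|\le2\beta n$, and $\sum_{\eta_\xi>0}\eta_\xi\ge\deg\eta$. Using $\lambda A\ge4\beta$,
$$\sum_{\eta_\xi>0}\eta_\xi^{\rm main}\ \ge\ \deg\eta-2\beta n=\lambda(A+2)n-2\beta n\ \ge\ \tfrac12\lambda An.\tag{10}$$

**Lemma 11.3 (no point carries much).** There is $B'>0$, independent of $n,\xi,w,q,b$, such that $\eta_\xi^{\rm main}\le B'/n$ for all $\xi\in C_q$.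

*Proof.* The main sites are $h^1+\omega+t\sigma$ for $0\le t<An$, where $h^1=(2w+3n-1)\sigma+a^0$ does not depend on $\omega$. The average number of main visits to the site $h^1+x$ is
$$\nu(h^1+x)=n^{-3}\,\#\{0\le t<An:\ x-t\sigma\in[1,n]^3\}.$$

(a) *Variation.* For $|u|_\infty\le R$ we have $|\nu(h-u)-\nu(h)|\le6Rn^{-3}$. Let $h=h^1+x$. If $t$ is counted for exactly one of $x$ and $x-u$, then for some $\alpha$ exactly one of $x_\alpha-t\sigma_\alpha$ and $x_\alpha-u_\alpha-t\sigma_\alpha$ lies in $[1,n]$. There are at most $2|u_\alpha|$ integers $y$ such that exactly one of $y,y-u_\alpha$ lies in $[1,n]$, and $t\mapsto x_\alpha-t\sigma_\alpha$ is injective. So for each of the three $\alpha$ at most $2|u_\alpha|\le2R$ values of $t$ occur.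

(b) *Maximum.* For an orbit $O'$ let $\nu_{O'}$ be the push-forward of $\nu$ to $\Gamma/\Gamma_{O'}$, that is, the sum of $\nu$ over cosets. By Lemma 5.3, $\Gamma_{O'}$ is $0$ or some $\mathbb Ze_\alpha$. In all cases $\nu_{O'}\le n^{-1}$. If $\Gamma_{O'}=0$, then for given $x$ at most $n$ values of $t$ are possible, because $x_1-t\sigma_1\in[1,n]$; so $\nu\le n^{-2}$. If $\Gamma_{O'}=\mathbb Ze_\alpha$, we count the pairs $(\omega,t)$ with $\omega+t\sigma\equiv x$ modulo $\mathbb Ze_\alpha$. A coordinate other than $\alpha$ allows at most $n$ values of $t$. Given $t$, the two coordinates of $\omega$ other than $\omega_\alpha$ are determined and $\omega_\alpha$ has $n$ values. So $\nu_{O'}\le n^{-3}\cdot n^2$.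

By the definitions of $\nu$ and $d_{O'}$,
$$\eta_\xi^{\rm main}=\sum_{O'}\sum_{x\in\Gamma/\Gamma_{O'}}(\nu_{O'}*d_{O'})(x)\,(xC^{O'}\cdot C_q)_\xi,$$
where the pair with $xC^{O'}=C_q$ is omitted: for it every term $\nu(h)d(q-\bar h)$ vanishes by (1) of Step 9.3, since $\nu(h)\ne0$ means that $h$ is a block site of some $p_{w,\omega}$. The local intersection numbers satisfy $0\le(xC^{O'}\cdot C_q)_\xi\le C^{O'}\cdot C$, and they vanish unless $\xi\in xC^{O'}$. Only finitely many $O'$ have $d_{O'}\ne0$, so we may treat each $O'$ separately.

*Non-elliptic $O'$.* Many curves of such an orbit can pass through $\xi$, so the bound (b) alone would not suffice. But now $\Gamma_{O'}=0$ and, because we are in Case B, $\bar d_{O'}\le0$. So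
$$(\nu*d_{O'})(x)=\bar d_{O'}\,\nu(x)+\sum_ud_{O'}(u)\big(\nu(x-u)-\nu(x)\big)\le6R\Big(\sum_u|d_{O'}(u)|\Big)n^{-3}$$
by (a). If $(\nu*d_{O'})(x)\ne0$, then each coordinate of $x-h^1$ lies in an interval with at most $(1+A|\sigma|)n+2R+1$ integers. Given $x_2,x_3$, the condition $\xi\in xC^{O'}$ says that $\xi-\iota(x_2e_2+x_3e_3)-x_1\iota(e_1)\in C^{O'}$, so by Lemma 5.3(iii) at most $C^{O'}\cdot F_1$ values of $x_1$ satisfy it. Hence $O(n^2)$ values of $x$ contribute, and their total contribution is at most $\mathrm{const}\cdot n^{-3}\cdot n^2$.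

*Elliptic $O'$.* The curves $xC^{O'}$, $x\in\Gamma/\Gamma_{O'}$, are distinct translates of one abelian subvariety, hence disjoint. So at most one $x$ contributes at $\xi$, and by (b) its contribution is at most $\big(\sum_u|d_{O'}(u)|\big)(C^{O'}\cdot C)\,n^{-1}$.

Adding over the finitely many $O'$ gives the lemma. The constants depend only on $D$, $C$, $A$, $R$ and $\sigma$. $\square$

**Step 11.4 (the count).** By (10) and Lemma 11.3, $\#\{\xi:\eta_\xi>0\}\ge\lambda An^2/(2B')$. By (9),
$$\deg\sup_\omega\delta_\omega\ \ge\ \frac{\lambda A}{2B'}\,n^2-\beta(A+2)n\ \ge\ c_1n^2\tag{11}$$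
for large $n$, with $c_1>0$ independent of $n,w,q,b$.

## 12. Proof of Theorem 2.2 completed

In Case B there are $\lfloor n/K\rfloor$ values of $w$ and $n-4R$ elements $q\in Q_w$ for each. So (6), (7), (8) and (11) give
$$\dim S_b\ \ge\ \lfloor n/K\rfloor\cdot(n-4R)\cdot c_1n^2\ \ge\ cn^4$$
for large $n$, some $c>0$ and at least $n^3$ values of $b$. Together with Section 8 this proves Proposition 6.5. Hence $\operatorname{GKdim}k[zV]\ge7$ for every $0\ne z\in D_1$, so $\operatorname{GKtr}D_1\ge7$. With Proposition 4.1,
$$\operatorname{GKtr}D_1\ge7>6\ge\operatorname{GKtr}D_2,\qquad D_1\subset D_2 .$$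
This proves Theorem 2.2, and the answer to Question 2.1 is no. $\blacksquare$

## 13. The exact values, and $d+1$ inside $d$ for every $d\ge6$

**Theorem 13.1.** $\operatorname{GKtr}D_1=7$ and $\operatorname{GKtr}D_2=6$. Moreover, for every integer $d\ge6$ there are division $\mathbb C$-algebras $D_1'\subset D_2'$ with $\operatorname{GKtr}D_2'=d$ and $\operatorname{GKtr}D_1'=d+1$.

*Proof.* Let $r=d-6\ge0$. Put $D_1'=Q(k(X)*(\Gamma\times\mathbb Z^r))$ and $D_2'=Q(k(Y)*(\Gamma\times\mathbb Z^r))$ with $\mathbb Z^r$ acting trivially, and write $s_1,\dots,s_r$ for the corresponding central variables and $s^j=s_1^{j_1}\cdots s_r^{j_r}$. As in Section 4, $D_1'\subset D_2'$; for $r=0$ these are $D_1\subset D_2$. We need four bounds.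

**Step 13.2 ($\operatorname{GKtr}D_2'\le6+r$).** Use $A[s_1,\dots,s_r]$ in place of the algebra $A$ of Proposition 4.1. Its elements of all degrees at most $\rho m$ form a space of dimension at most $(\rho m+1)^{3+r}(3\rho m+1)^3$, so its Gelfand–Kirillov dimension is at most $6+r$. It is Ore by Lemma 1.4, its division algebra of fractions is $D_2'$, and a common denominator serves as multiplier as before.

**Step 13.3 ($\operatorname{GKtr}D_2'\ge6+r$).** Let $\Theta_Y=\sum_{i=1}^3\{x_i=0\}$ and
$$V=\bigoplus_{s\in\{0,1\}^3,\ \varepsilon\in\{0,1\}^r}H^0(Y,3\Theta_Y)\,t_s\,s^\varepsilon .$$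
Let $0\ne z\in D_2'$ have leading term $f\,t_\gamma s^\tau$ for the lexicographic order on $\Gamma\times\mathbb Z^r$. The leading terms of words of length $m$ in $zV$ reach each of the $(m+1)^{3+r}$ degrees in $m(\gamma,\tau)+[0,m]^{3+r}$. For a fixed choice of steps, the leading coefficients span a product of $m$ spaces, each a nonzero function times a space $\bigotimes_iH^0(E,3[\mathrm{pt}])$. By Lemma 3.1 this product has dimension $(3m)^3$. Lemma 1.8 gives $\dim(zV)^m\ge(m+1)^{3+r}(3m)^3$.

**Step 13.4 ($\operatorname{GKtr}D_1'\ge7+r$).** Let $V'=\bigoplus_{\varepsilon\in\{0,1\}^r}V\,s^\varepsilon$ with $V$ as in Section 6. Let $0\ne z\in D_1'$ have leading term $f\,t_\gamma s^\tau$ with $f\in k(X)$. Since $\mathbb Z^r$ acts trivially, the exponents do not influence coefficients, and for each $j\in m\tau+[0,m]^r$ every sequence $p$ in (1) ending at $g$ can be completed by exponents $\varepsilon$ to total degree $j$. So the leading coefficients in degree $(g,j)$ contain the space $S_g$ attached to $(f,\gamma)$. By Proposition 6.5 and Lemma 1.8, $\dim(zV')^{\ell n}\ge cn^7(\ell n+1)^r$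 for all large $n$.

**Step 13.5 ($\operatorname{GKtr}D_1'\le7+r$).** Given a finite dimensional $V\subset D_1'$, we find a multiplier that moves all poles to $\Theta$ and creates a drift in all three directions. Write $V=\alpha^{-1}W$ with $\alpha\ne0$ and $W\subset k(X)*(\Gamma\times\mathbb Z^r)$ finite dimensional. Let $P\ge0$ be a divisor bounding the poles of all coefficients of elements of $W$. Since $\Theta$ is ample, for some $N\in\mathbb N$ there is $0\ne\varphi\in H^0(X,N\Theta-P)$, and then all coefficients of $\varphi W$ lie in $H^0(X,N\Theta)$. Choose $\gamma\in\Gamma$ such that $\gamma+s$ has all coordinates at least $1$ for every $\Gamma$-degree $s$ occurring in $W$. Put $z=t_\gamma\varphi\alpha$. Then $zV=t_\gamma\varphi W$ is contained in a finite sum of spaces $H^0(X,N\gamma\Theta)\,t_{\gamma+s}s^j$.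

In a word of $(zV)^i$, $i\le m$, the sites $h_0=0,h_1,\dots,h_{i-1}$ strictly increase in all three coordinates and lie in $[0,c'm]^3$, with $c'\in\mathbb N$ depending only on $zV$. The coefficient lies in $H^0(X,N\sum_l(h_l+\gamma)\Theta)$, and
$$h\Theta=\{x=h_1b_1+h_3b_3\}+\{y=h_2b_2+h_3b_3\}.$$
For different sites of one word the pairs $(h_1,h_3)$ are distinct, and so are the pairs $(h_2,h_3)$. As the $b_i$ are independent, the corresponding points of $E$ are distinct. So all coefficients occurring in $(zV)^i$, $i\le m$, lie in one space $H^0(E,Z)\otimes H^0(E,Z')$, where $Z$ and $Z'$ are $N$ times the sums of the points belonging to all pairs in $[0,c'm]^2$, shifted by $\gamma$. Thus $\deg Z,\deg Z'\le N(c'm+1)^2$. There are $O(m^{3+r})$ degrees, so $\dim\sum_{i\le m}(zV)^i=O(m^{3+r}\cdot m^2\cdot m^2)$ and $\operatorname{GKdim}k[zV]\le7+r$. $\square$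

## 14. Monotonicity below $2$

In this section $k$ is again an arbitrary field. Recall that an algebra is PI if it satisfies a nontrivial polynomial identity; for example, algebras finite over a commutative central subalgebra are PI. For division algebras of small degree the attempt of Section 2 can be saved: the multiplier $z\in D_2$ can be replaced by one in $D_1$, because everything is finite over a center.

**Proposition 14.1.** If $D_1\subset D_2$ are division $k$-algebras and $\operatorname{GKtr}D_2<2$, then $\operatorname{GKtr}D_1\le\operatorname{GKtr}D_2$.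

*Proof.* Let $V\subset D_1$ be finite dimensional. Enlarging $V$ does not decrease $\inf_z\operatorname{GKdim}k[zV]$, so we may assume $1\in V$.

**Step 14.2 (a multiplier in $D_2$ and its algebra).** Let $\epsilon=\inf_{z'\in D_2\setminus0}\operatorname{GKdim}k[z'V]\le\operatorname{GKtr}D_2<2$. By Bergman's gap theorem, Gelfand–Kirillov dimensions below $2$ are $0$ or $1$. So the infimum is attained: there is $0\ne z\in D_2$ such that $B=k[zV]$ has $\operatorname{GKdim}B=\epsilon\in\{0,1\}$. If $\epsilon=0$, then $B$ is finite dimensional over $k$. If $\epsilon=1$, then $B$ is PI by the theorem of Small and Warfield (a prime affine algebra of Gelfand–Kirillov dimension one is PI; J. Algebra 91 (1984)). In both cases Posner's theorem shows that $Q(B)$ is finite dimensional over its center $Z$ and that $Z$ is the fraction field of the center $Z(B)$ of $B$. Hence, by Example 1.2, $\operatorname{trdeg}_kZ=\operatorname{GKdim}Z(B)\le\operatorname{GKdim}B=\epsilon$.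

**Step 14.3 (descending to $D_1$).** Since $1\in V$, $z\in zV\subset B$, so $V=z^{-1}(zV)\subset Q(B)\subset D_2$. Let $G\subset D_1\cap Q(B)$ be the division algebra generated by $V$. As a subalgebra of $Q(B)$ it is PI, so it is finite dimensional over its center $F$ by Kaplansky's theorem. The subfield of $Q(B)$ generated by $F$ and $Z$ is commutative and finite over $Z$, so $\operatorname{trdeg}_kF\le\operatorname{trdeg}_kZ\le\epsilon$.

**Step 14.4 ($F$ is finitely generated).** We need this in order to clear denominators. Choose an $F$-basis $(g_\alpha)$ of $G$, and let $F_0\subset F$ be the field generated over $k$ by the structure constants and by the coordinates of $1$ and of a basis of $V$. Then $\sum F_0g_\alpha$ is a ring containing $1$; it is a finite dimensional domain over $F_0$, hence a division algebra, and it contains $V$. So it equals $G$. Comparing coordinates in the $F$-basis $(g_\alpha)$ gives $F=F_0$, which is finitely generated over $k$.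

**Step 14.5 (a multiplier in $D_1$).** Choose an affine $k$-domain $P\subset F$ with fraction field $F$ that contains the structure constants and the coordinates of $1$. Then $B'=\sum Pg_\alpha$ is an algebra which is a finite module over its central subalgebra $P$, so $\operatorname{GKdim}B'=\operatorname{GKdim}P=\operatorname{trdeg}_kF\le\epsilon$. Clearing the denominators of the coordinates of a basis of $V$ gives $0\ne\rho\in P\subset D_1$ with $\rho V\subset B'$. Therefore
$$\inf_{z'\in D_1\setminus0}\operatorname{GKdim}k[z'V]\le\operatorname{GKdim}k[\rho V]\le\epsilon\le\operatorname{GKtr}D_2 .$$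
Take the supremum over $V$. $\square$

So monotonicity holds whenever $\operatorname{GKtr}D_2<2$, and it fails for suitable $D_1\subset D_2$ with $\operatorname{GKtr}D_2=d$ for every integer $d\ge6$. No claim is made about the remaining values of $\operatorname{GKtr}D_2$.
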